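\title{An ideal clone that is not generated by its binary fragment}

\begin{abstract}
For an ideal $I$ of subsets of a countably infinite set $X$, the ideal clone
$\mathcal C_I$ consists of the finitary operations on $X$ that map products of
sets in $I$ to sets in $I$. We show that $\mathcal C_I$ need not be generated
by its binary operations. We construct, in ZFC, a single proper ideal $I$,
properly containing the finite sets, such that for every $k\ge 1$ some
$(k+1)$-ary operation of $\mathcal C_I$ is not generated by the $k$-ary
operations of $\mathcal C_I$. If $I$ is countably generated, on the other hand,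
then $\mathcal C_I$ is generated by its binary operations.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a countably infinite set. For $n\ge1$ let $\mathcal O^{(n)}$ be the
set of all $n$-ary operations $f\colon X^n\to X$, and let
$\mathcal O=\bigcup_{n\ge1}\mathcal O^{(n)}$. A \emph{clone} on $X$ is a subset
of $\mathcal O$ that contains all projections $\pi^n_k(x_1,\dots,x_n)=x_k$
($1\le k\le n$) and is closed under composition: with a $k$-ary $f$ and
$n$-ary $g_1,\dots,g_k$ it contains the $n$-ary operation
$x\mapsto f(g_1(x),\dots,g_k(x))$. The clone \emph{generated} by a set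
$F\subseteq\mathcal O$ is the smallest clone containing $F$.

An \emph{ideal} on $X$ is a nonempty family $I$ of subsets of $X$ that is
closed under subsets and finite unions. We call the members of $I$
\emph{small}, and we write $\mathrm{Fin}$ for the ideal of finite sets. The
\emph{ideal clone} $\mathcal C_I$ consists of the operations that produce small
sets from small sets: $f\in\mathcal O^{(n)}$ belongs to $\mathcal C_I$ if
$f[A_1\times\dots\times A_n]\in I$ for all $A_1,\dots,A_n\in I$. It suffices to
check $f[A^n]\in I$ for all $A\in I$, as one sees by taking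
$A=A_1\cup\dots\cup A_n$. The set $\mathcal C_I$ is a clone: it contains the
projections, and the image of $A^n$ under $f(g_1,\dots,g_k)$ is contained in
$f\big[g_1[A^n]\times\dots\times g_k[A^n]\big]$.

For $I=\mathrm{Fin}$, and for the ideal of all subsets of $X$, the condition
restricts nothing and $\mathcal C_I=\mathcal O$. We call $I$ \emph{nontrivial}
if $X\notin I$ and $I\supsetneq\mathrm{Fin}$. Then
$\mathcal C_I\ne\mathcal O$, because a unary operation that maps an infinite
small set onto $X$ is not in $\mathcal C_I$. The \emph{binary fragment} of
$\mathcal C_I$ is $\mathcal C_I\cap\mathcal O^{(2)}$. The following question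
comes from Beiglb\"ock, Goldstern, Heindorf and Pinsker \cite{BGHP}.

\begin{quote}
\emph{Is $\mathcal C_I$ generated by its binary fragment for every nontrivial
ideal $I$ on $X$?}
\end{quote}

Two is the first arity for which one can hope for this. Unary operations
generate only operations that depend on at most one variable, whereas
$\mathcal C_I$ contains the binary maximum with respect to any linear order on
$X$, which maps $A^2$ into $A$. And two is enough for the clone $\mathcal O$:
iterating an injection $X^2\to X$ gives an injection $p\colon X^n\to X$, every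
$n$-ary $f$ factors as $f=u\circ p$ with $u$ unary, and $u(x)=g(x,x)$ for
$g(x,y)=u(x)$. In $\mathcal C_I$ the coding map $p$ is still available, since
we may let it take its values in an infinite small set. One would therefore
guess that the answer is yes. It is no.

\begin{theorem}\label{thm:ternary}
There are a nontrivial ideal $I$ on $X$ and a ternary operation
$f\in\mathcal C_I$ that is not in the clone generated by
$\mathcal C_I\cap\mathcal O^{(2)}$.
\end{theorem}

\begin{theorem}\label{thm:all}
There is a single nontrivial ideal $I$ on $X$ such that for every $k\ge1$ some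
$(k+1)$-ary operation $f\in\mathcal C_I$ is not in the clone generated by
$\mathcal C_I\cap\mathcal O^{(k)}$. In particular, $\mathcal C_I$ is not
generated by any set of its operations of bounded arity.
\end{theorem}

\begin{theorem}\label{thm:countable}
If a nontrivial ideal $I$ on $X$ is countably generated, then $\mathcal C_I$
is generated by its binary fragment.
\end{theorem}

Here $I$ is \emph{countably generated} if there are $G_0,G_1,\dots\in I$ such
that every small set is covered by finitely many $G_k$.
Theorem~\ref{thm:ternary} is the case $k=2$ of Theorem~\ref{thm:all}, and it is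
the case that carries the idea. All proofs are in ZFC. The statements transfer
along bijections, so we choose $X$ as is convenient. We write
$\omega=\{0,1,2,\dots\}$ and $\mathfrak c=2^{\aleph_0}$.

We prove Theorem~\ref{thm:countable} first, in Section~\ref{sec:coding},
because its proof shows what a counterexample has to avoid.
Section~\ref{sec:three} introduces the ternary operation and the counting
argument that separates arities. This argument needs ultrafilters adapted to
each finite set of sequences in $X$; they are built in
Section~\ref{sec:system} by a recursion of length $\mathfrak c$, and they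
define the ideal in Section~\ref{sec:ideal}.

\section{Coding through a small set}\label{sec:coding}

The factorization $f=u\circ p$ fails in $\mathcal C_I$ at the decoding step. If
$p$ has small range, then $u$ maps a small set onto $f[X^n]$, and this set need
not be small. A binary decoder has room for one more argument. We feed it one
coordinate $x_i$ of the coded point and let it return $f(x)$ only when it is
shown the right coordinate. The decoder then lies in $\mathcal C_I$ provided
that smallness of this one coordinate already forces smallness of the output.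
The coordinate may depend on the point.

\begin{proposition}\label{prop:coding}
Let $I$ be a nontrivial ideal on $X$ and let $f\in\mathcal O^{(n)}$. Suppose
that $X^n=T_1\cup\dots\cup T_n$ and
\begin{equation}\label{eq:control}
f\big[\{x\in T_i: x_i\in A\}\big]\in I
\qquad\text{for all $A\in I$ and $1\le i\le n$.}
\end{equation}
Then $f$ is in the clone generated by $\mathcal C_I\cap\mathcal O^{(2)}$.
\end{proposition}

\begin{proof}
For $n=1$ the hypothesis says $f\in\mathcal C_I$. Then $g(x,y)=f(x)$ is in
$\mathcal C_I$ and $f(x)=g(x,x)$.

Let $n\ge2$. Replacing $T_i$ by $T_i\setminus\bigcup_{j<i}T_j$ preserves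
\eqref{eq:control}, so we may assume that the $T_i$ are pairwise disjoint. Let
$S\in I$ be infinite. As $X$ is countable, there is an injection
$q\colon X^2\to S$, and $q\in\mathcal C_I$ because its range is small. The
iterate
\[
p(x)=q(\dots q(q(x_1,x_2),x_3)\dots,x_n)
\]
is an injection $X^n\to S$ in the clone generated by the binary fragment.

Fix $c\in X$. For $1\le i\le n$ define $g_i(s,w)=f(x)$ if $s=p(x)$ for some
$x\in T_i$ with $x_i=w$, and $g_i(s,w)=c$ otherwise; the point $x$ is unique
because $p$ is injective. For $A\in I$,
\[
g_i[X\times A]\subseteq\{c\}\cup f\big[\{x\in T_i:x_i\in A\}\big]\in I,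
\]
so $g_i\in\mathcal C_I$. For $x\in T_i$ we have $g_i(p(x),x_i)=f(x)$ and
$g_j(p(x),x_j)=c$ for $j\ne i$.

It remains to select the one relevant value. Let $h(w,w')=w'$ if $w=c$, and
$h(w,w')=w$ otherwise. Since $h[A^2]\subseteq A$, we have $h\in\mathcal C_I$.
The nested expression $h(w_1,h(w_2,\dots,h(w_{n-1},w_n)\dots))$ returns the
first $w_j$ different from $c$, and $c$ if there is none. With
$w_j=g_j(p(x),x_j)$ and $x\in T_i$, all entries but $w_i=f(x)$ equal $c$, so
the expression returns $f(x)$ whether or not $f(x)=c$. Hence
\[
f(x)=h\Big(g_1(p(x),x_1),h\big(g_2(p(x),x_2),\dots,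
h(g_{n-1}(p(x),x_{n-1}),g_n(p(x),x_n))\dots\big)\Big).\qedhere
\]
\end{proof}

The proof uses the infinite small set for the coding map and the smallness of
singletons for the default value $c$; it does not use $X\notin I$.

For a countably generated ideal a controlling coordinate always exists. If, for
instance, $X=\omega\times\omega$ and the small sets are those covered by
finitely many columns $\{k\}\times\omega$, we take a coordinate of $x\in X^n$
that lies in the rightmost column: a bound on this column bounds the others.

\begin{proof}[Proof of Theorem~\ref{thm:countable}]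
Let $G_0,G_1,\dots$ generate $I$ and put $A_k=G_0\cup\dots\cup G_k$. Then
$A_0\subseteq A_1\subseteq\cdots$ are small, every small set is contained in
some $A_k$, and $\bigcup_kA_k=X$ because singletons are small. Let
$r(w)=\min\{k:w\in A_k\}$ for $w\in X$, and let
\[
T_i=\{x\in X^n: r(x_i)\ge r(x_j)\text{ for all }j\}.
\]
The sets $T_1,\dots,T_n$ cover $X^n$. Let $f\in\mathcal C_I\cap\mathcal O^{(n)}$
and $A\in I$, say $A\subseteq A_k$. If $x\in T_i$ and $x_i\in A$, then
$r(x_j)\le r(x_i)\le k$ for all $j$, so $x\in A_k^n$. Thus the set in
\eqref{eq:control} is contained in $f[A_k^n]\in I$, and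
Proposition~\ref{prop:coding} applies.
\end{proof}

\section{A ternary operation and three ultrafilters}\label{sec:three}

\subsection*{The operation}
We want an operation whose output is small when all three inputs are small and
which admits no choice of controlling coordinates. To give each input its own
notion of smallness, let $X=\{0,1,2,3\}\times\omega$ consist of four copies of
$\omega$, three for the inputs and one for the output. For $S\subseteq X$ put
$S_j=\{n:(j,n)\in S\}$. Let $I_1,I_2,I_3$ be ideals on $\omega$ that contain
all finite sets, let $I_0=I_1\cap I_2\cap I_3$, and let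
\[
I=\{S\subseteq X: S_j\in I_j\text{ for }j=0,1,2,3\}.
\]
Define $f\colon X^3\to X$ by $f\big((1,n),(2,n),(3,n)\big)=(0,n)$ for
$n\in\omega$, and $f=(0,0)$ at all other arguments. For $S\in I$,
\[
f[S^3]\subseteq\{(0,0)\}\cup\big(\{0\}\times(S_1\cap S_2\cap S_3)\big),
\]
and $S_1\cap S_2\cap S_3$ lies in each $I_i$, hence in $I_0$. So
$f\in\mathcal C_I$, whatever the three ideals are.

Proposition~\ref{prop:coding} tells us which choices fail. Suppose that $I$ is
nontrivial and that $\omega$ has a partition with
\begin{equation}\label{eq:partition}
\omega=D_1\cup D_2\cup D_3,\qquad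
\text{every subset of $D_i$ that lies in $I_i$ lies in $I_0$.}
\end{equation}
Put the point $\big((1,n),(2,n),(3,n)\big)$ into $T_i$ if $n\in D_i$, and all
other points of $X^3$ into $T_1$. For $A\in I$ the set in \eqref{eq:control} is
contained in $\{(0,0)\}\cup\big(\{0\}\times(D_i\cap A_i)\big)$, which is small
by \eqref{eq:partition}. So $f$ is generated by the binary fragment.

\subsection*{Ultrafilters}
The simplest way to make three ideals disagree is to take complements of three
ultrafilters. An \emph{ultrafilter} on $\omega$ is a family $W$ of subsets of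
$\omega$ that is closed under supersets and finite intersections and contains
exactly one of $S$ and $\omega\setminus S$ for every $S\subseteq\omega$. It is
\emph{nonprincipal} if it contains no finite set. We use three standard facts.
Two disjoint sets are never both in $W$. The family $\{S:S\notin W\}$ is an
ideal that does not contain $\omega$. Every infinite subset of $\omega$ belongs
to some nonprincipal ultrafilter.

\begin{example}\label{ex:onetriple}
Let $\omega=Q_1\cup Q_2\cup Q_3$ be a partition into infinite sets, let
$W_i\ni Q_i$ be nonprincipal ultrafilters, and let $I_i=\{S:S\notin W_i\}$.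
Then \eqref{eq:partition} holds with $D_i=Q_i$, since no subset of $Q_i$ is in
$W_j$ for $j\neq i$. In fact two binary operations suffice. Let
\[
h\big((1,n),(2,n)\big)=
\begin{cases}(1,n)&\text{if }n\in Q_1\cup Q_3,\\ (2,n)&\text{if }n\in Q_2,\end{cases}
\]
let $g\big((1,n),(3,n)\big)=(0,n)$ for $n\in Q_1\cup Q_3$ and
$g\big((2,n),(3,n)\big)=(0,n)$ for $n\in Q_2$, and let $h$ and $g$ take the
value $(0,0)$ everywhere else. Then $f(x,y,z)=g(h(x,y),z)$: if
$(x,y)=((1,n),(2,n))$, both sides are $(0,n)$ for $z=(3,n)$ and $(0,0)$ for
other $z$; for all other $(x,y)$ we have $h(x,y)=(0,0)$ and both sides are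
$(0,0)$. We have $h\in\mathcal C_I$ because $h[S^2]\subseteq S\cup\{(0,0)\}$.
For $S\in I$ the set $g[S^2]$ lies in copy $0$, and
\[
g[S^2]_0\subseteq\{0\}\cup\big(S_1\cap S_3\cap(Q_1\cup Q_3)\big)\cup
\big(S_2\cap S_3\cap Q_2\big).
\]
The middle set is in none of $W_1,W_2,W_3$, being contained in $S_1$, in
$Q_1\cup Q_3$, and in $S_3$; the last set is in none of them, being contained
in $Q_2$, in $S_2$, and in $S_3$. So $g\in\mathcal C_I$.
\end{example}

One triple of ultrafilters fails because $h$ can be built from the partition
that separates them. To see what must be forbidden, we follow an operation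
along the arguments $\big((1,n),(2,n),(3,n)\big)$ and record where the
resulting sequence is small.

\begin{definition}\label{def:along}
Let $I$ be an ideal on a set $X$ and $W$ an ultrafilter on $\omega$. A sequence
$b\colon\omega\to X$ is \emph{small along $W$} if $b[Q]\in I$ for some
$Q\in W$, and \emph{large along $W$} otherwise.
\end{definition}

If two sequences agree on a set $A\in W$, then both are small or both are large
along $W$: a witness $Q$ for one gives the witness $Q\cap A$ for the other.

\begin{lemma}\label{lem:local}
Let $g\in\mathcal C_I\cap\mathcal O^{(k)}$ and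
$b(n)=g(u_1(n),\dots,u_k(n))$ for all $n$. If $b$ is large along $W$, then some
$u_l$ is large along $W$.
\end{lemma}

\begin{proof}
Suppose that $u_l[Q_l]\in I$ with $Q_l\in W$ for $l=1,\dots,k$. Then
$Q=Q_1\cap\dots\cap Q_k\in W$ and
$b[Q]\subseteq g\big[u_1[Q_1]\times\dots\times u_k[Q_k]\big]\in I$.
\end{proof}

\subsection*{The term $g(h(x,y),z)$}
Return to arbitrary ideals $I_1,I_2,I_3$ as above, and let $b_j(n)=(j,n)$ for
$j=0,1,2,3$. Consider ultrafilters $W_1,W_2,W_3$ and sets $Q_i\in W_i$ with
\begin{equation}\label{eq:triple}
W_i\cap I_i=\emptyset,\qquad Q_i\in I_j\text{ for }j\ne i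
\qquad(i,j\in\{1,2,3\}).
\end{equation}
For $j\ge1$, the sequence $b_j$ is large along $W_j$, since
$b_j[Q]=\{j\}\times Q$ and $Q\notin I_j$ for $Q\in W_j$, and it is small along
$W_i$ for $i\ne j$, as witnessed by $Q_i$. The sequence $b_0$ is large along
every $W_i$, since $I_0\subseteq I_i$.

Suppose that $f(x,y,z)=g(h(x,y),z)$ with $g,h\in\mathcal C_I$, and let
$b(n)=h(b_1(n),b_2(n))$. Then $b_0(n)=g(b(n),b_3(n))$. Along $W_1$ and $W_2$
the sequence $b_0$ is large and $b_3$ is small, so $b$ is large by
Lemma~\ref{lem:local}. Along $W_3$ both $b_1$ and $b_2$ are small, so $b$ is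
small. We obtain the following table.
\[
\begin{array}{c|ccc}
 & W_1 & W_2 & W_3\\ \hline
b_0 & \text{large}&\text{large}&\text{large}\\
b_1 & \text{large}&\text{small}&\text{small}\\
b_2 & \text{small}&\text{large}&\text{small}\\
b_3 & \text{small}&\text{small}&\text{large}\\ \hline
b   & \text{large}&\text{large}&\text{small}
\end{array}
\]
The intermediate sequence is large along exactly two of the three
ultrafilters, for \emph{every} triple satisfying \eqref{eq:triple}. Now suppose
that the ideals admit so many triples that we can choose one \emph{after}
seeing $b$, together with a set $A\in W_1\cap W_2\cap W_3$ such that either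
$b[A]\in I$ or $b$ agrees on $A$ with one of $b_0,\dots,b_3$. Then $b$ is large
along none, one, or all three of the $W_i$, and so $f\ne g(h(x,y),z)$. The
sequence $b$ of Example~\ref{ex:onetriple}, for instance, agrees with $b_1$ on
$Q_1$, and a second triple living inside $Q_1$ would defeat it.

\subsection*{Arbitrary terms}
The same count works for all compositions and all arities. Recall that the
\emph{terms} over $F\subseteq\mathcal O$ in the variables $x_1,\dots,x_m$ are
defined recursively: each variable is a term, and $g(s_1,\dots,s_k)$ is a term
if $g\in F$ is $k$-ary and $s_1,\dots,s_k$ are terms. A term has finitely many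
subterms and defines an $m$-ary operation, and the $m$-ary members of the clone
generated by $F$ are exactly the operations defined by such terms.

\begin{lemma}\label{lem:count}
Let $I$ be an ideal on $X$, let $m\ge2$ and $f\in\mathcal O^{(m)}$, let
$b_1,\dots,b_m\colon\omega\to X$, and let $b_0(n)=f(b_1(n),\dots,b_m(n))$.
Suppose that for every finite set $B\supseteq\{b_0,\dots,b_m\}$ of sequences
$\omega\to X$ there are ultrafilters $W_1,\dots,W_m$ on $\omega$ such that the
sets
\[
K(b)=\{i\in\{1,\dots,m\}: b\text{ is large along }W_i\}
\]
satisfy $|K(b)|\in\{0,1,m\}$ for all $b\in B$, $|K(b_0)|=m$, and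
$|K(b_j)|\le1$ for $1\le j\le m$. Then $f$ is not in the clone generated by
$\mathcal C_I\cap\mathcal O^{(m-1)}$.
\end{lemma}

\begin{proof}
Suppose that $f$ is defined by a term $t$ over
$\mathcal C_I\cap\mathcal O^{(m-1)}$. For each subterm $s$ of $t$ let
$b_s(n)=s(b_1(n),\dots,b_m(n))$. Let $B$ consist of $b_0,\dots,b_m$ and all
$b_s$, and choose $W_1,\dots,W_m$ for $B$. We show by induction that
$|K(b_s)|\le1$ for every subterm $s$. If $s=x_j$, then $b_s=b_j$. If
$s=g(s_1,\dots,s_{m-1})$, then
$K(b_s)\subseteq K(b_{s_1})\cup\dots\cup K(b_{s_{m-1}})$ by
Lemma~\ref{lem:local}, so $|K(b_s)|\le m-1$ by the induction hypothesis, and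
hence $|K(b_s)|\le1$ because $|K(b_s)|\in\{0,1,m\}$. For $s=t$ this contradicts
$|K(b_t)|=|K(b_0)|=m\ge2$.
\end{proof}

An operation of arity $m-1$ can raise the count from $1$ to at most $m-1$, and
the gap in $\{0,1,m\}$ pushes it back to at most $1$; only $m$ arguments at
once can cross the gap.

\section{Ultrafilters adapted to finite sets of sequences}\label{sec:system}

We need one tuple of ultrafilters for each finite set $B$ of sequences, and the
ideal will consist of the sets that are avoided by all of these ultrafilters.
The tuples therefore interfere: every additional ultrafilter shrinks the ideal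
and may destroy the smallness of a set $b[A]$ on which another tuple relies.
The next proposition removes the interference. It concerns sequences in a
union $L\times\omega$ of copies of $\omega$ indexed by a set $L$ of
\emph{labels}; we write $b(n)=(\ell_b(n),c_b(n))$ with $\ell_b(n)\in L$ and
$c_b(n)\in\omega$. We identify $\mathfrak c$ with the least ordinal of
cardinality $2^{\aleph_0}$, so every $\alpha<\mathfrak c$ has fewer than
$\mathfrak c$ predecessors.

\begin{proposition}\label{prop:system}
Let $L$ be a set. For $\alpha<\mathfrak c$ let $m_\alpha\ge1$ be an integer and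
$B_\alpha$ a finite set of sequences $\omega\to L\times\omega$. Then there are
infinite sets $A_\alpha\subseteq\omega$, pairwise disjoint infinite sets
$Q^\alpha_1,\dots,Q^\alpha_{m_\alpha}\subseteq A_\alpha$, and nonprincipal
ultrafilters $W^\alpha_i\ni Q^\alpha_i$ $(\alpha<\mathfrak c$,
$1\le i\le m_\alpha)$ with the following properties. Call $S\subseteq\omega$
\emph{null} if $S\notin W^\gamma_i$ for all $\gamma<\mathfrak c$ and
$1\le i\le m_\gamma$.
\begin{itemize}
\item[(a)] $A_\alpha\notin W_i^\gamma$ whenever $\gamma\ne\alpha$ and
$1\le i\le m_\gamma$.
\item[(b)] Every $b\in B_\alpha$ is of one of the following types.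
\begin{itemize}
\item[] \emph{Scattered:} $\ell_b$ is injective on $A_\alpha$.
\item[] \emph{Identity:} $\ell_b$ is constant on $A_\alpha$ and $c_b(n)=n$ for
all $n\in A_\alpha$.
\item[] \emph{Null:} $\ell_b$ is constant on $A_\alpha$ and $c_b[A_\alpha]$ is
null.
\end{itemize}
\end{itemize}
\end{proposition}

We build the system by recursion on $\alpha$. The difficulty is the null type:
$c_b[A_\alpha]$ must avoid the ultrafilters of earlier stages, of stage
$\alpha$ itself, and of later stages. If $c_b$ is injective, one shrinking of
$A_\alpha$ handles finitely many given ultrafilters, but there may be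
uncountably many earlier stages, and the later ones have not been chosen yet.
The remedy is to give each stage its own territory. A family of infinite
subsets of $\omega$ is \emph{almost disjoint} if any two of its members have
finite intersection. There is such a family $\{E_\xi:\xi<\mathfrak c\}$, with
$E_\xi\cap E_\eta$ finite for $\xi\ne\eta$: identify $\omega$ with the set
$2^{<\omega}$ of finite binary strings and take, for each infinite binary
sequence, the set of its finite initial segments. Stage $\alpha$ will work
inside one set $E_{\xi_\alpha}$. A subset of $E_\eta$ can then belong to the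
ultrafilters of at most one stage, namely the stage that works in $E_\eta$. The
following lemma localizes $c_b[A_\alpha]$ in this sense.

\begin{lemma}\label{lem:localize}
Let $A\subseteq E_\xi$ be infinite and let $c\colon A\to\omega$ satisfy
$c(n)\ne n$ for all $n\in A$. Then there is an infinite $A'\subseteq A$ such
that one of the following holds:
\begin{itemize}
\item[(i)] $c[A']\cap E_\eta$ is finite for every $\eta<\mathfrak c$;
\item[(ii)] $c$ is injective on $A'$ and $c[A']\subseteq E_\eta$ for some
$\eta\ne\xi$;
\item[(iii)] $c[A']\subseteq E_\xi\setminus A'$.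
\end{itemize}
Each property persists when $A'$ is replaced by an infinite subset.
\end{lemma}

\begin{proof}
A function on an infinite set is constant or injective on an infinite subset:
take an infinite fiber if there is one, and otherwise one point from each
nonempty fiber. So we may assume that $c$ is constant or injective on $A$. If
$c$ is constant, (i) holds. Let $c$ be injective. If $c[A]\cap E_\eta$ is
finite for all $\eta$, then (i) holds. Otherwise pick $\eta$ with
$c[A]\cap E_\eta$ infinite and replace $A$ by the infinite set
$A\cap c^{-1}[E_\eta]$. If $\eta\ne\xi$, then (ii) holds.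

Let $\eta=\xi$. Choose recursively distinct $a_0,a_1,\dots\in A$ with
$a_k\notin\{c(a_i):i<k\}$ and $c(a_k)\notin\{a_i:i<k\}$. Both conditions
exclude only finitely many candidates, the second because $c$ is injective.
Then $c(a_k)\ne a_l$ for $k<l$ by the first condition, for $k>l$ by the second,
and for $k=l$ because $c$ has no fixed point. So $A'=\{a_k:k\in\omega\}$
satisfies (iii).

Persistence holds because shrinking $A'$ shrinks $c[A']$ and enlarges
$E_\xi\setminus A'$.
\end{proof}

The hypothesis $c(n)\ne n$ cannot be dropped: for the identity map on an
infinite $A'\subseteq E_\xi$ all three alternatives fail. This is why the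
identity type appears separately in Proposition~\ref{prop:system}.

\begin{proof}[Proof of Proposition~\ref{prop:system}]
By recursion on $\alpha<\mathfrak c$ we choose an index
$\xi_\alpha<\mathfrak c$, an infinite set $A_\alpha\subseteq E_{\xi_\alpha}$, a
finite set $\Phi_\alpha\subseteq\mathfrak c$ of indices that later stages are
forbidden to use, and the sets $Q_i^\alpha$ and ultrafilters $W_i^\alpha$.

\emph{Stage $\alpha$.} The set
$U_\alpha=\{\xi_\beta:\beta<\alpha\}\cup\bigcup_{\beta<\alpha}\Phi_\beta$ has
at most $\max(|\alpha|,\aleph_0)<\mathfrak c$ elements. Choose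
$\xi_\alpha\notin U_\alpha$ and start with $A=E_{\xi_\alpha}$. We treat the
finitely many $b\in B_\alpha$ one after the other, each time replacing $A$ by
an infinite subset. Every property obtained below persists under further
shrinking, so it holds for the final set.

Given $b$, shrink $A$ so that $\ell_b$ is injective or constant on $A$. In the
first case $b$ is scattered and we are done with $b$. In the second case one of
the sets $\{n\in A:c_b(n)=n\}$ and $\{n\in A:c_b(n)\ne n\}$ is infinite;
replace $A$ by it. If it is the first set, $b$ is of identity type and we are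
done with $b$. Otherwise shrink $A$ by Lemma~\ref{lem:localize}, applied to
$c_b$ and $\xi=\xi_\alpha$. If this gives (i) or (iii), we are done with $b$.
If it gives (ii), let $\eta_b\neq\xi_\alpha$ be the index with
$c_b[A]\subseteq E_{\eta_b}$. If moreover $\eta_b=\xi_\beta$ for some
$\beta<\alpha$, which is then unique, shrink once more so that
\begin{equation}\label{eq:past}
c_b[A]\notin W_i^\beta\qquad\text{for }1\le i\le m_\beta.
\end{equation}
To do so, split $A$ into $m_\beta+1$ infinite pieces. Their images under the
injective map $c_b$ are pairwise disjoint, and each $W_i^\beta$ contains at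
most one of them, so the image of some piece lies in none of the $m_\beta$
ultrafilters. Replace $A$ by this piece.

Let $A_\alpha$ be the final set, and let $\Phi_\alpha$ be the set of the
indices $\eta_b$. Choose pairwise disjoint infinite sets
$Q_1^\alpha,\dots,Q_{m_\alpha}^\alpha\subseteq A_\alpha$ and nonprincipal
ultrafilters $W_i^\alpha\ni Q_i^\alpha$. This completes stage $\alpha$.

\emph{Verification.} The indices $\xi_\alpha$ are pairwise distinct, and
$A_\gamma,E_{\xi_\gamma}\in W_i^\gamma$. If $S\in W_i^\gamma$, then
$S\cap E_{\xi_\gamma}\in W_i^\gamma$ is infinite. Hence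
\begin{equation}\label{eq:territory}
\begin{gathered}
S\notin W_i^\gamma\text{ if }S\cap E_{\xi_\gamma}\text{ is finite, and in
particular}\\
\text{if }S\subseteq E_\eta\text{ for some }\eta\ne\xi_\gamma.
\end{gathered}
\end{equation}
Property (a) is \eqref{eq:territory} for $S=A_\alpha\subseteq E_{\xi_\alpha}$.
For (b), let $b\in B_\alpha$ be a sequence to which
Lemma~\ref{lem:localize} was applied, let $S=c_b[A_\alpha]$, and fix $\gamma$
and $i$. We show $S\notin W_i^\gamma$.

In case (i), this is \eqref{eq:territory}. In case (iii) we have
$S\subseteq E_{\xi_\alpha}$, so \eqref{eq:territory} settles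
$\gamma\ne\alpha$; for $\gamma=\alpha$ the set $S$ is disjoint from
$A_\alpha\in W_i^\alpha$. In case (ii) we have $S\subseteq E_{\eta_b}$, so
\eqref{eq:territory} settles all $\gamma$ with $\xi_\gamma\ne\eta_b$. Let
$\xi_\gamma=\eta_b$. Then $\gamma\ne\alpha$ because $\eta_b\ne\xi_\alpha$, and
$\gamma>\alpha$ is impossible because
$\eta_b\in\Phi_\alpha\subseteq U_\gamma$ while $\xi_\gamma\notin U_\gamma$. So
$\gamma<\alpha$, and \eqref{eq:past} applies with $\beta=\gamma$.
\end{proof}

\section{One ideal for all arities}\label{sec:ideal}

For each $m\ge2$ we take a block of $m+1$ copies of $\omega$, with $m$ copies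
for the inputs and one for the output of an $m$-ary operation. Let
\[
L=\{(m,j):m\ge2,\ 0\le j\le m\},\qquad X=L\times\omega .
\]
We write the elements of $X$ as $(m,j,n)$, call $\{(m,j,n):n\in\omega\}$ the
\emph{copy} $(m,j)$, and put $S_{m,j}=\{n:(m,j,n)\in S\}$ for $S\subseteq X$.

Since $X$ is countably infinite, there are $\mathfrak c$ sequences
$\omega\to X$, hence $\mathfrak c$ pairs $(m,B)$ with $m\ge2$ and $B$ a
nonempty finite set of sequences. List all these pairs as
$(m_\alpha,B_\alpha)_{\alpha<\mathfrak c}$; the recursion of
Section~\ref{sec:system} is just long enough for this list. Let $A_\alpha$,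
$Q_i^\alpha$, $W_i^\alpha$ be given by Proposition~\ref{prop:system}. We place
each ultrafilter $W_i^\gamma$ on two copies, the input copy $(m_\gamma,i)$ and
the output copy $(m_\gamma,0)$, and define
\[
I=\big\{S\subseteq X:\ S_{m_\gamma,i}\notin W_i^\gamma\text{ and }
S_{m_\gamma,0}\notin W_i^\gamma\text{ for all }\gamma<\mathfrak c,\
1\le i\le m_\gamma\big\}.
\]

\begin{lemma}\label{lem:ideal}
The family $I$ is a nontrivial ideal on $X$. It contains
\begin{itemize}
\item[(a)] every $S\subseteq X$ such that $S_{m,j}$ is null for all
$(m,j)\in L$;
\item[(b)] the set $\{(\mu,j)\}\times A_\alpha$ for every $(\mu,j)\in L$ with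
$\mu\ne m_\alpha$;
\item[(c)] the set $\{(m_\alpha,j)\}\times Q_i^\alpha$ for all $i\ne j$ in
$\{1,\dots,m_\alpha\}$.
\end{itemize}
\end{lemma}

\begin{proof}
For a label $(m,j)$ and an ultrafilter $W$, the family $\{S:S_{m,j}\notin W\}$
is an ideal on $X$ that does not contain $X$, because $S\mapsto S_{m,j}$
preserves inclusions and unions. So $I$, an intersection of such families, is
an ideal with $X\notin I$. Part (a) holds by the definition of null. For a set
contained in one copy, only the ultrafilters placed on that copy have to be
checked, since $\emptyset$ is in no ultrafilter. In (b) these are of the form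
$W_i^\gamma$ with $m_\gamma=\mu$; then $\gamma\ne\alpha$, and
$A_\alpha\notin W_i^\gamma$ by Proposition~\ref{prop:system}(a). In (c) they
are the $W_j^\gamma$ with $m_\gamma=m_\alpha$. For $\gamma\neq\alpha$ we have
$Q_i^\alpha\subseteq A_\alpha\notin W_j^\gamma$, and for $\gamma=\alpha$ the
set $Q_i^\alpha$ is disjoint from $Q_j^\alpha\in W_j^\alpha$. Finally, finite
subsets of $\omega$ are null because all $W_i^\gamma$ are nonprincipal, so
$\mathrm{Fin}\subseteq I$ by (a), and the sets in (c) are infinite.
\end{proof}

For $m\ge2$ define $f_m\colon X^m\to X$ by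
\[
f_m\big((m,1,n),\dots,(m,m,n)\big)=(m,0,n)\qquad(n\in\omega)
\]
and $f_m=(m,0,0)$ at all other arguments.

\begin{lemma}\label{lem:fm}
$f_m\in\mathcal C_I$ for every $m\ge2$.
\end{lemma}

\begin{proof}
Let $S\in I$. The set $f_m[S^m]$ lies in the copy $(m,0)$, and
$f_m[S^m]_{m,0}\subseteq\{0\}\cup\bigcap_{j=1}^mS_{m,j}$. The ultrafilters on
this copy are the $W_i^\gamma$ with $m_\gamma=m$ and $1\le i\le m$. Such a
$W_i^\gamma$ contains neither $\{0\}$ nor $S_{m,i}$, hence not
$\{0\}\cup S_{m,i}$ nor any subset of it.
\end{proof}

We now compute the count of Lemma~\ref{lem:count} at the stage devoted to a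
given finite set of sequences.

\begin{lemma}\label{lem:K}
Let $\alpha<\mathfrak c$, $m=m_\alpha$, and
$K_\alpha(b)=\{i\in\{1,\dots,m\}:b\text{ is large along }W_i^\alpha\}$ for
$b\colon\omega\to X$.
\begin{itemize}
\item[(a)] If $b(n)=(m,0,n)$ for all $n\in A_\alpha$, then
$K_\alpha(b)=\{1,\dots,m\}$.
\item[(b)] If $1\le j\le m$ and $b(n)=(m,j,n)$ for all $n\in A_\alpha$, then
$K_\alpha(b)=\{j\}$.
\item[(c)] If $b\in B_\alpha$, then $|K_\alpha(b)|\in\{0,1,m\}$.
\end{itemize}
\end{lemma}

\begin{proof}
Recall that $A_\alpha\in W_i^\alpha$ for all $i$.

(a) For $Q\in W_i^\alpha$ we have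
$b[Q]_{m,0}\supseteq Q\cap A_\alpha\in W_i^\alpha$, so $b[Q]\notin I$.

(b) For $Q\in W_j^\alpha$ we have
$b[Q]_{m,j}\supseteq Q\cap A_\alpha\in W_j^\alpha$, so $b[Q]\notin I$ and
$j\in K_\alpha(b)$. For $i\ne j$ the set
$b[Q_i^\alpha]=\{(m,j)\}\times Q_i^\alpha$ is small by
Lemma~\ref{lem:ideal}(c), so $i\notin K_\alpha(b)$.

(c) We go through the types in Proposition~\ref{prop:system}(b). If $b$ is of
identity type with constant label $(m,j)$, then (a) or (b) applies. In the
remaining cases we show $b[A_\alpha]\in I$, which gives
$K_\alpha(b)=\emptyset$. If $b$ is of identity type with label $(\mu,j)$,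
$\mu\ne m$, then $b[A_\alpha]=\{(\mu,j)\}\times A_\alpha$ is small by
Lemma~\ref{lem:ideal}(b). If $b$ is scattered, then $b[A_\alpha]$ meets each
copy in at most one point. If $b$ is of null type, then $b[A_\alpha]$ lies in
one copy and its section there is the null set $c_b[A_\alpha]$. In both cases
Lemma~\ref{lem:ideal}(a) applies.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:ternary} and~\ref{thm:all}]
The ideal $I$ is nontrivial by Lemma~\ref{lem:ideal}. Let $k\ge1$ and
$m=k+1$. The operation $f_m$ is in $\mathcal C_I$ by Lemma~\ref{lem:fm}. Let
$b_j(n)=(m,j,n)$ for $0\le j\le m$, so that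
$b_0(n)=f_m(b_1(n),\dots,b_m(n))$. Given a finite set
$B\supseteq\{b_0,\dots,b_m\}$ of sequences, choose $\alpha$ with
$(m_\alpha,B_\alpha)=(m,B)$. By Lemma~\ref{lem:K}, the ultrafilters
$W_1^\alpha,\dots,W_m^\alpha$ satisfy the hypotheses of
Lemma~\ref{lem:count}. Hence $f_{k+1}$ is not in the clone generated by
$\mathcal C_I\cap\mathcal O^{(k)}$. The case $k=2$ is
Theorem~\ref{thm:ternary}.

Finally, let $F\subseteq\mathcal C_I$ consist of operations of arity at most
$k$. For $g\in F$ of arity $r\le k$, the operation
$g'(x_1,\dots,x_k)=g(x_1,\dots,x_r)$ is in $\mathcal C_I\cap\mathcal O^{(k)}$,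
and $g(x_1,\dots,x_r)=g'(x_1,\dots,x_r,x_r,\dots,x_r)$. So the clone generated
by $F$ is contained in the clone generated by
$\mathcal C_I\cap\mathcal O^{(k)}$, and it does not contain $f_{k+1}$.
\end{proof}

\begin{remark}\label{rem:three}
For Theorem~\ref{thm:ternary} alone, the block $m=3$ suffices. Take
$L=\{0,1,2,3\}$ and $m_\alpha=3$ for all $\alpha$. The proofs above apply
unchanged; the scattered type and the case $\mu\ne m$ do not occur. The ideal
is then the one of Section~\ref{sec:three} with
$I_i=\{S\subseteq\omega:S\notin W_i^\gamma\text{ for all }\gamma\}$, and every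
triple $W_1^\alpha,W_2^\alpha,W_3^\alpha$ satisfies \eqref{eq:triple}. One sees
directly why no partition \eqref{eq:partition} exists. Given a partition
$D_1,D_2,D_3$ of $\omega$, let $b(n)=(i,n)$ for $n\in D_i$ and choose $\alpha$
with $b\in B_\alpha$. The label of $b$ is constant on $A_\alpha$, so
$A_\alpha\subseteq D_i$ for some $i$. For $j\ne i$ the set
$Q_j^\alpha\subseteq D_i$ lies in $I_i$, but not in $I_0$, because
$Q_j^\alpha\in W_j^\alpha$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BGHP}
Mathias Beiglb\"ock, Martin Goldstern, Lutz Heindorf and Michael Pinsker,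
\emph{Clones from ideals}, arXiv:0802.3822 (2008).

\end{thebibliography}
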